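# Counting Cells and Word Length in Finitely Generated Diagram Groups

## 1. The guess: $N$ cells should cost about $N$ letters

An element of a diagram group is a planar picture made of cells. It carries an obvious measure of size, the number of cells. If the group is finitely generated, it carries another, the word length. The answer one would first guess is that the two agree up to a multiplicative constant: a picture is drawn one cell at a time, so a picture with $N$ cells should be a product of about $N$ generators. This guess turns out to be correct for every finitely generated diagram group. The obvious argument for it is not, and most of the work lies in seeing what goes wrong with that argument. We fix the language first, then test the guess.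

**Presentations and diagrams.** Let $\mathcal P=\langle\Sigma\mid R\rangle$ be a semigroup presentation: $R$ is a set of rules $u\to v$, where $u,v$ are nonempty words over $\Sigma$. Both $\Sigma$ and $R$ may be infinite. We write $|u|$ for the length of $u$ and $\emptyset$ for the empty word. We use diagrams as in Guba–Sapir, *Diagram groups*, Mem. AMS 620 (1997). The trivial diagram $\varepsilon(u)$ is a directed path with $|u|$ edges, labelled by the letters of $u$; in particular $\varepsilon(\emptyset)$ is a single vertex. A general diagram starts from such a path and attaches cells from below, one after another. If the current bottom path has a subpath labelled $a$, and $a\to b$ or $b\to a$ is a rule, we may attach a cell whose top path is that subpath and whose bottom path is a new path labelled $b$ with the same endpoints. Diagrams are considered up to planar isotopy. Every diagram $\Delta$ has an initial vertex $\iota$, a terminal vertex $\tau$, a top path and a bottom path. If these paths have labels $u$ and $v$, then $\Delta$ is a $(u,v)$-diagram. An edge $e$ runs from $e_-$ to $e_+$ and has label $\varphi(e)$. A *positive path* respects the edge orientation.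

**Kinds and dipoles.** The *kind* $\kappa$ of a cell is the pair (top label, bottom label), and $\kappa^{-1}$ is the swapped pair. (If rules carry names, the name and the direction of use are recorded too, and nothing below changes.) We also write $\kappa$ for the one-cell diagram of that kind. A *dipole* is a pair of cells $\pi_1,\pi_2$ of mutually inverse kinds with $\mathrm{bot}(\pi_1)=\mathrm{top}(\pi_2)$. Cancelling it means removing the common path and gluing $\mathrm{top}(\pi_1)$ to $\mathrm{bot}(\pi_2)$. A diagram without dipoles is *reduced*.

**Operations.** The concatenation $\Delta_1\circ\Delta_2$ glues the bottom path of $\Delta_1$ to the top path of $\Delta_2$ when the labels agree. The sum $\Delta_1+\Delta_2$ glues the terminal vertex of $\Delta_1$ to the initial vertex of $\Delta_2$. The diagram $\Delta^{-1}$ is the mirror image, with top and bottom exchanged. An *atomic* diagram is one of the form $\varepsilon(u')+\kappa+\varepsilon(u'')$, with a single cell.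

We rely on two standard facts.

**(D1)** Each vertex lies on a positive path from $\iota$ to $\tau$. If $\Delta$ has at least one cell, then some cell $\pi$ has its top path contained in the top path of $\Delta$. For every such $\pi$ we have $\Delta=\Delta'\circ\Delta''$, with $\Delta'$ atomic and $\pi$ its only cell.

**(D2)** Modulo insertion and cancellation of dipoles, each diagram has a unique reduced form, reached by cancelling dipoles in any order. Modulo dipoles, $\circ$ makes diagrams a groupoid whose objects are words, with inverse $\Delta^{-1}$, and
$$(\Delta_1\circ\Delta_2)+(\Delta_1'\circ\Delta_2')=(\Delta_1+\Delta_1')\circ(\Delta_2+\Delta_2').$$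

Equalities between diagrams in computations are always meant modulo dipoles.

**Diagram group.** For a nonempty word $w$, the group $DG(\mathcal P,w)$ consists of the reduced $(w,w)$-diagrams. The product is concatenation followed by cancellation of dipoles. We let $\mathcal N(\Delta)$ be the number of cells of the reduced diagram $\Delta$.

**Property B.** Let $G=DG(\mathcal P,w)$ be finitely generated, with word length $|\cdot|$ for some finite generating set. Then $G$ has *Property B* if there is $C\ge1$ with $C^{-1}\mathcal N(\Delta)\le|\Delta|\le C\,\mathcal N(\Delta)$ for all $\Delta\in G$. The choice of the finite generating set is irrelevant, since any two of them give bi-Lipschitz equivalent word lengths. The realization of $G$ by the pair $(\mathcal P,w)$ is part of the data, because $\mathcal N$ depends on it.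

The left inequality always holds. Cancelling dipoles only removes cells, so $\mathcal N(\Delta_1\Delta_2)\le\mathcal N(\Delta_1)+\mathcal N(\Delta_2)$. Also $\mathcal N(\Delta^{-1})=\mathcal N(\Delta)$. Hence, for a finite generating set $A$,
$$\mathcal N(\Delta)\le\max_{a\in A}\mathcal N(a)\cdot|\Delta|_A. \tag{1}$$
So Property B says that word length is *at most linear* in the number of cells. Whether every finitely generated $DG(\mathcal P,w)$ has Property B is a question posed in Gili Golan and Mark Sapir, *On closed subgroups of the R. Thompson group $F$*, arXiv:2105.00531 (2021).

## 2. Four test cases by hand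

**Triangle, one letter.** Let $\mathcal P=\langle a,b,c\mid a\to b,\ b\to c,\ c\to a\rangle$ and $w=a$. All sides of rules have length $1$, so a diagram is a vertical column of cells. Reading the letters from top to bottom gives a closed edge path at $a$ in the triangle with vertices $a,b,c$. A dipole is a backtrack. So $G\cong\mathbb Z$, generated by the column $g$ that reads $a,b,c,a$, and $\mathcal N(g^n)=3|n|$. The guess holds.

**Triangle, two letters.** Keep $\mathcal P$ and take $w=aa$. Each rule acts on one letter, so every diagram is a sum of two columns. Hence $G\cong\mathbb Z^2$ with generators $g+\varepsilon(a)$ and $\varepsilon(a)+g$, and $\mathcal N(g^m+g^n)=3(|m|+|n|)$. The guess holds.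

**Arbitrary graphs.** Let all rules have the form $x\to y$ with distinct letters $x,y$, at most one rule for each unordered pair, and let $w$ be a letter. The rules are the edges of a graph on $\Sigma$. Then $G$ is the fundamental group at $w$ of the component of $w$, and $\mathcal N$ is the length of the reduced loop. Choose a spanning tree of this component. The edges outside the tree give a free basis of $G$, so $G$ is finitely generated exactly when finitely many edges lie outside the tree. The word length is at most the number of times the loop crosses such edges, hence at most $\mathcal N$. The guess holds again. The graph itself may be infinite, for example with infinite trees attached. Finite generation, and not finiteness of $R$, is what was used.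

**Thompson's group $F$.** Let $\mathcal P=\langle x\mid x^2\to x\rangle$ and $w=x$. Write $\pi$ for the one-cell $(xx,x)$-diagram. A typical element is
$$X=\pi^{-1}\circ(\varepsilon(x)+\pi^{-1})\circ(\pi+\varepsilon(x))\circ\pi . \tag{2}$$
It reads: split $x$ into $xx$, split the second letter, merge the first two letters of $xxx$, merge the rest. It is reduced. The lower split has the second and third edges of $xxx$ as its bottom path, while the merge below it has the first and second edges as its top path. One bottom edge of the upper split is split again, so that bottom path is not the top path of a merge. Finally, no split lies below a merge. So $\mathcal N(X)=4$. It is known that $F$, in this realization, has Property B. Section 9 will give an explicit bound.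

In the first three cases the intermediate words never get longer. In $F$ they do, and this is where the obvious argument breaks.

## 3. Folding each intermediate word back to $w$, and an infinite set of factors

Let $\Delta\in G$ have $N$ cells. By (D1), $\Delta=\Delta_1\circ\cdots\circ\Delta_N$ with each $\Delta_j$ an atomic $(v_{j-1},v_j)$-diagram and $v_0=v_N=w$. The factors $\Delta_j$ are not in $G$. The standard remedy is to choose for each word $v$ admitting a $(w,v)$-diagram one such diagram $\Gamma_v$, with $\Gamma_w=\varepsilon(w)$, and write
$$\Delta=\prod_{j=1}^N\Gamma_{v_{j-1}}\circ\Delta_j\circ\Gamma_{v_j}^{-1}.$$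
Now there are $N$ factors, all in $G$. If only finitely many different factors occurred, as $\Delta$ varies, we would be done. But there are infinitely many words $v$, so the choice of $\Gamma_v$ must make many factors coincide.

A sensible choice in $F$ is to fold the word from the left. Let $\mathrm{comb}_n$ be the $(x^{n+1},x)$-diagram that merges the first two letters $n$ times, and put $\Gamma_{x^{n+1}}=\mathrm{comb}_n^{-1}$. Consider the atomic diagram $\varepsilon(x)+\pi+\varepsilon(x^n)$, which merges the second and third letters of $x^{n+3}$. Above and below this cell the left parts fold to a single letter, and the resulting factor is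
$$f_n=\mathrm{comb}_n^{-1}\circ\bigl(X^{-1}+\varepsilon(x^n)\bigr)\circ\mathrm{comb}_n .$$
Indeed, folding $xxx$ from the left, undoing that, and inserting the merge gives $\pi^{-1}\circ(\pi^{-1}+\varepsilon(x))\circ(\varepsilon(x)+\pi)\circ\pi=X^{-1}$, and the remaining $n$ letters are then folded one by one. With $X^{-1}$ in the reduced form just written, the diagram for $f_n$ is reduced. No split lies below a merge. The first bottom edge of each split in $\mathrm{comb}_n^{-1}$ is split again, so such a split forms no dipole with a merge. Inside $X^{-1}$ there is no dipole. Hence $\mathcal N(f_n)=2n+4$, and the factors $f_n$ are pairwise different.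

So the exact point of failure is this. Folding from the left absorbs everything to the *left* of the active cell, and what remains depends only on the class of the left part. The letters to the *right* of the cell are folded onto the result of the cell, one at a time, and their number stays visible. This suggests folding the left part from the left and the right part from the right, with a division point at the active cell. Then the division point must travel, and its travel must be paid for. Before doing this, we say precisely what "the class of the left part" means, and why finite generation helps.

## 4. Types of cells and edges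

Let $\sim$ be the congruence on $\Sigma^*$ generated by $R$, let $[u]$ be the class of $u$, and let $S^1=\Sigma^*/{\sim}$, with identity $1=[\emptyset]$. Since both sides of each rule are nonempty, $[\emptyset]=\{\emptyset\}$. A $(u,v)$-diagram exists if and only if $u\sim v$. Fix $w$ and put $G=DG(\mathcal P,w)$.

**Lemma 1.** For every diagram $\Delta$ there are unique functions $\lambda,\rho$ from its vertices to $S^1$ with
$$\lambda(\iota)=1,\quad\lambda(e_+)=\lambda(e_-)[\varphi(e)],\qquad\rho(\tau)=1,\quad\rho(e_-)=[\varphi(e)]\rho(e_+)$$
for every edge $e$.

*Proof.* By (D1) each vertex $o$ is reached from $\iota$ by a positive path, and the recursion along this path forces $\lambda(o)$ to be the class of its label. So $\lambda$ is unique. For existence, build $\Delta$ from its top path by attaching cells from below. On the top path, define $\lambda$ by the recursion. When a cell with top label $a$ and bottom label $b$ is attached at initial vertex $o$, define $\lambda$ along the new bottom path by the recursion. At the terminal vertex of the cell there are two values, the old one $\lambda(o)[a]$ and the new one $\lambda(o)[b]$. They agree because $a\sim b$. For $\rho$ read from right to left: each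 vertex reaches $\tau$ by a positive path, and for an attached cell with terminal vertex $o$ the two values $[a]\rho(o)$ and $[b]\rho(o)$ at its initial vertex agree. $\square$

So $\lambda(o)$ is the class of the label of *any* positive path from $\iota$ to $o$, and $\rho(o)$ is the class of the label of any positive path from $o$ to $\tau$. In a $(w,w)$-diagram the product $\lambda(o)\rho(o)$ does not change along an edge:
$$\lambda(e_-)\rho(e_-)=\lambda(e_-)[\varphi(e)]\rho(e_+)=\lambda(e_+)\rho(e_+).$$
So it equals $\rho(\iota)=[w]$ at every vertex.

**Types.** A cell of kind $\kappa$ with initial vertex $o_1$ and terminal vertex $o_2$ has *type* $(\lambda(o_1),\kappa,\rho(o_2))$. An edge $e$ has *type* $(\lambda(e_-),\varphi(e),\rho(e_+))$.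

*Example.* For $F$ we have $S^1=\{1,[x]\}$, since all nonempty powers of $x$ are equivalent. Put $\kappa=(xx,x)$. From top to bottom, the four cells of $X$ in (2) have types
$$(1,\kappa^{-1},1),\quad([x],\kappa^{-1},1),\quad(1,\kappa,[x]),\quad(1,\kappa,1).$$
In the triangle example with $w=aa$, the class of a word is its length. The left column has cells of type $(1,\cdot,[a])$ and the right column has cells of type $([a],\cdot,1)$.

**Lemma 2.** (a) If $\Delta_1,\Delta_2$ are $(w,w)$-diagrams, each cell of $\Delta_1\circ\Delta_2$ has the same type as in $\Delta_1$ or $\Delta_2$, wherever it comes from. (b) Cancelling a dipole does not change the types of the remaining cells. (c) Passing from $\Delta$ to $\Delta^{-1}$ replaces each type $(p,\kappa,q)$ by $(p,\kappa^{-1},q)$.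

*Proof.* (a) On the common path, labelled $w$ and running from $\iota$ to $\tau$, the functions $\lambda$ of $\Delta_1$ and of $\Delta_2$ are both given by the recursion from $\iota$, so they agree. They glue to a function on $\Delta_1\circ\Delta_2$ satisfying the defining conditions, and by uniqueness this is its $\lambda$. The same holds for $\rho$.

(b) Let $\pi_1,\pi_2$ be the dipole. The cancellation deletes the interior of the path $\mathrm{bot}(\pi_1)=\mathrm{top}(\pi_2)$, whose inner vertices touch only these two cells, and identifies $\mathrm{top}(\pi_1)$ with $\mathrm{bot}(\pi_2)$. These two paths have the same label and the same endpoints. By the recursion from their common start, $\lambda$ takes equal values at corresponding vertices; by the recursion from their common end, so does $\rho$. Hence $\lambda$ and $\rho$ descend to the new diagram, still satisfy the defining conditions, and by uniqueness are its $\lambda$ and $\rho$. The initial and terminal vertices of a surviving cell keep their values.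

(c) The mirror image has the same vertices, edges, $\iota$ and $\tau$, hence the same $\lambda$ and $\rho$. Only top and bottom of each cell are exchanged. $\square$

Let $T(G)$ be the set of types of all cells of all reduced diagrams in $G$. For a subgroup $H\le G$, let $T(H)$ be the set of types of all cells of reduced diagrams of elements of $H$.

**Lemma 3.** If $H\le G$ is finitely generated, then $T(H)$ is finite.

*Proof.* Let $h_1,\dots,h_k$ be reduced diagrams generating $H$. Each $\Delta\in H$ arises from a concatenation of diagrams $h_i^{\pm1}$ by cancelling dipoles. By Lemma 2(a),(b), each cell of $\Delta$ has the type of a cell of some $h_i^{\pm1}$. There are finitely many of these. $\square$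

*Example.* A finite presentation can have infinitely many types. Let $\mathcal P=\langle x,s,t,u\mid s\to xs,\ s\to t,\ t\to u,\ u\to s\rangle$ and $w=s$. Take the diagram that applies $s\to xs$ a total of $n$ times to reach $x^ns$, then runs the last letter through $s,t,u,s$, then applies $xs\to s$ a total of $n$ times. It is reduced, because each cell $(s,xs)$ and the cell $(xs,s)$ that would undo it are separated by the triangle. It contains a cell of type $([x^n],(s,t),1)$. The word $x^n$ is equivalent only to itself, since each side of each rule contains a letter other than $x$. So $T(G)$ is infinite, and $G$ is not finitely generated by Lemma 3.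

## 5. Theorems A and B, and the proposition behind them

**Theorem A.** Let $\mathcal P$ be any semigroup presentation, $w$ a nonempty word, and $G=DG(\mathcal P,w)$.

1. $G$ is finitely generated if and only if $T(G)$ is finite.
2. If $G$ is finitely generated, then $G$ has Property B. More precisely, let $L$ be the maximum of the top lengths of cells occurring in reduced diagrams of $G$ (finite by 1). Then there is a finite generating set $A'$ of $G$ such that for every $\Delta\ne1$ in $G$
$$|\Delta|_{A'}\le(2L-1)\,\mathcal N(\Delta)+2|w|-2L.$$

**Theorem B.** Let $G=DG(\mathcal P,w)$ be arbitrary (possibly not finitely generated) and let $H\le G$ be any finitely generated subgroup. Then there is a finitely generated subgroup $M$ with $H\le M\le G$ such that on $H$ the function $\mathcal N$ is bi-Lipschitz equivalent to the word length of $M$.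

So the question has an affirmative answer, with no finiteness assumption on $\mathcal P$. Both theorems follow from one statement, which starts from finiteness of types alone.

**Proposition 4.** Let $T$ be a finite set of cell types. Then there are a finite set $A\subset G$ and $\theta\in G$ such that every $\Delta\in G$ with $\mathcal N(\Delta)=N\ge1$, all of whose cells (in the reduced form) have type in $T$, satisfies
$$\theta\Delta\theta^{-1}=a_1a_2\cdots a_n,\qquad a_i\in A^{\pm1},\qquad n\le(2L-1)N+2|w|-2L,$$
where $L$ is the maximal top length of the kinds occurring in $T$.

If $T=\emptyset$ there is no such $\Delta$ and nothing to prove, so we assume $T\neq\emptyset$. The proof has two parts. Section 6 constructs two-sided folding with a cursor, and shows that each cursor move and each cell step costs one of finitely many elements. Section 7 chooses the order of the cells so that the cursor travels little.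

## 6. Folding from both sides toward a cursor

**Step 1: finitely many edge types.** The cursor will move over edges, so we need finitely many edge types as well. Let $E$ be the set of types of edges of reduced $(w,w)$-diagrams all of whose cells have type in $T$. An edge of such a diagram lies on the top path or on the boundary of a cell. The type of an edge on the top path is determined by its position, so these contribute at most $|w|$ types. Now let $e$ be the $i$-th edge of the top or bottom path, with label $x_1\cdots x_m$, of a cell of type $(p,\kappa,q)$. Then $e$ has type
$$\bigl(p[x_1\cdots x_{i-1}],\,x_i,\,[x_{i+1}\cdots x_m]q\bigr),$$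
which is determined by the type of the cell, by $i$, and by the choice of top or bottom. Since $T$ is finite, $E$ is finite.

**Step 2: choices and folding diagrams.** The aim is to attach to each word a standard folding from the left and one from the right, built letter by letter. For each $p\in S^1$ choose a representative word $\hat p$, with $\hat1=\emptyset$. For $p,q\in S^1$ and $x\in\Sigma$ choose diagrams
$$\alpha_{p,x}\colon(\hat p\,x,\ \widehat{p[x]}),\qquad\beta_{x,q}\colon(x\,\hat q,\ \widehat{[x]q}),$$
and for $pq=[w]$ choose a $(w,\hat p\hat q)$-diagram $\Gamma_{p,q}$. All exist, because in each case the two words are $\sim$-equivalent. Define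
$$\alpha(\emptyset)=\varepsilon(\emptyset),\qquad\alpha(ux)=(\alpha(u)+\varepsilon(x))\circ\alpha_{[u],x}, \tag{3}$$
$$\beta_{\emptyset,q}=\varepsilon(\hat q),\qquad\beta_{xa,q}=(\varepsilon(x)+\beta_{a,q})\circ\beta_{x,[a]q},\qquad\beta(u)=\beta_{u,1}, \tag{4}$$
where $x$ is a letter and $u,a$ are words. For a one-letter word, (4) returns the chosen $\beta_{x,q}$. By induction, $\alpha(u)$ is a $(u,\widehat{[u]})$-diagram: the path of words is $ux\to\widehat{[u]}\,x\to\widehat{[u][x]}$. Likewise $\beta_{a,q}$ is an $(a\hat q,\widehat{[a]q})$-diagram, with words $xa\hat q\to x\,\widehat{[a]q}\to\widehat{[xa]q}$. Hence $\beta(u)$ is a $(u,\widehat{[u]})$-diagram. The diagram $\alpha(u)$ folds $u$ starting from its left end, and $\beta(u)$ folds $u$ starting from its right end.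

By (3), $\alpha$ peels off letters at the right end of $u$, which is where the cursor will be. For the right part we need to peel off a whole word at its left end:
$$\beta(au)=(\varepsilon(a)+\beta(u))\circ\beta_{a,[u]}. \tag{5}$$
We prove this by induction on $|a|$. For $a=\emptyset$ the right side is $\beta(u)\circ\varepsilon(\widehat{[u]})=\beta(u)$. For $a=xa'$ with a letter $x$,
$$\begin{aligned}\beta(xa'u)&=(\varepsilon(x)+\beta(a'u))\circ\beta_{x,[a'u]}\\&=\bigl(\varepsilon(x)+(\varepsilon(a')+\beta(u))\circ\beta_{a',[u]}\bigr)\circ\beta_{x,[a'][u]}\\&=(\varepsilon(xa')+\beta(u))\circ(\varepsilon(x)+\beta_{a',[u]})\circ\beta_{x,[a'][u]}\\&=(\varepsilon(xa')+\beta(u))\circ\beta_{xa',[u]}.\end{aligned}$$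
The first and last equalities are (4), the second is the induction hypothesis, and the third is the exchange law in (D2).

**Step 3: cursor states.** Think of a pair $(u',u'')$ with $u'u''\sim w$ as the word $u'u''$ with a cursor after $u'$. To each such state attach
$$\Theta(u',u'')=\Gamma_{[u'],[u'']}\circ(\alpha(u')+\beta(u''))^{-1},$$
which is a $(w,u'u'')$-diagram. Put $\theta=\Theta(\emptyset,w)$. This is a $(w,w)$-diagram, so $\theta\in G$. Note that $\Theta$ depends on the position of the cursor, not only on the word. This is the difference from the attempt in Section 3.

**Step 4: a cursor move costs an element that depends only on the edge type.** Let $u'xu''\sim w$ with $x\in\Sigma$, and put $p=[u']$, $q=[u'']$. By (5) for $\beta(xu'')$ and by (3) for $\alpha(u'x)$,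
$$\alpha(u')+\beta(xu'')=(\alpha(u')+\varepsilon(x)+\beta(u''))\circ(\varepsilon(\hat p)+\beta_{x,q}),$$
$$\alpha(u'x)+\beta(u'')=(\alpha(u')+\varepsilon(x)+\beta(u''))\circ(\alpha_{p,x}+\varepsilon(\hat q)).$$
Both expressions begin with the same diagram. In $\Theta(u',xu'')\circ\Theta(u'x,u'')^{-1}$ its inverse meets it and the two cancel:
$$\begin{aligned}&\Theta(u',xu'')\circ\Theta(u'x,u'')^{-1}\\&=\Gamma_{p,[x]q}\circ(\alpha(u')+\beta(xu''))^{-1}\circ(\alpha(u'x)+\beta(u''))\circ\Gamma_{p[x],q}^{-1}\\&=\Gamma_{p,[x]q}\circ(\varepsilon(\hat p)+\beta_{x,q}^{-1})\circ(\alpha_{p,x}+\varepsilon(\hat q))\circ\Gamma_{p[x],q}^{-1}=:m(p,x,q)\in G.\end{aligned}\tag{6}$$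
The last expression depends only on $(p,x,q)$, and it is defined whenever $p[x]q=[w]$.

**Step 5: a cell applied at the cursor costs an element that depends only on the cell type.** Let $\kappa$ be a kind with top $a$ and bottom $b$, let $u'au''\sim w$, and put $p=[u']$, $q=[u'']$. Since $a\sim b$, we have $[a]q=[b]q$, so the same $\Gamma_{p,[a]q}$ occurs before and after the cell. The left parts contribute $\alpha(u')^{-1}\circ\varepsilon(u')\circ\alpha(u')=\varepsilon(\hat p)$. Using (5) for $\beta(au'')$ and $\beta(bu'')$,
$$\begin{aligned}&\Theta(u',au'')\circ(\varepsilon(u')+\kappa+\varepsilon(u''))\circ\Theta(u',bu'')^{-1}\\&=\Gamma_{p,[a]q}\circ\bigl(\varepsilon(\hat p)+\beta(au'')^{-1}\circ(\kappa+\varepsilon(u''))\circ\beta(bu'')\bigr)\circ\Gamma_{p,[a]q}^{-1}\\&=\Gamma_{p,[a]q}\circ\bigl(\varepsilon(\hat p)+\beta_{a,q}^{-1}\circ(\varepsilon(a)+\beta(u'')^{-1})\circ(\kappa+\varepsilon(u''))\circ(\varepsilon(b)+\beta(u''))\circ\beta_{b,q}\bigr)\circ\Gamma_{p,[a]q}^{-1}\\&=\Gamma_{p,[a]q}\circ\bigl(\varepsilon(\hat p)+\beta_{a,q}^{-1}\circ(\kappa+\varepsilon(\hat q))\circ\beta_{b,q}\bigr)\circ\Gamma_{p,[a]q}^{-1}=:k(p,\kappa,q)\in G.\end{aligned}\tag{7}$$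
In the last line the three middle factors combine by the exchange law to $\kappa+\beta(u'')^{-1}\circ\beta(u'')=\kappa+\varepsilon(\hat q)$. The result depends only on $(p,\kappa,q)$, and it is defined whenever $p[a]q=[w]$.

**Step 6: the finite set $A$.** Put
$$A=\{m(t):t\in E\}\cup\{k(t):t\in T,\ t\text{ a type of a cell in some }(w,w)\text{-diagram}\}.$$
The elements are defined: an edge $e$ of a $(w,w)$-diagram satisfies $\lambda(e_-)[\varphi(e)]\rho(e_+)=\lambda(e_+)\rho(e_+)=[w]$, and a cell with top label $a$, from $o_1$ to $o_2$, satisfies $\lambda(o_1)[a]\rho(o_2)=[w]$ for the same reason. Since $E$ and $T$ are finite, $A$ is a finite subset of $G$.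

## 7. Leftmost execution and the total travel of the cursor

Each step now costs one element of $A^{\pm1}$, but we must count the cursor moves, and their number depends on the order in which the cells are applied. Here is how a bad order behaves in $F$. Start with $x$ and split it. Then alternate: split the first letter, then split the last letter, $k$ times each. In round $i$ the word has length $2i$ at the start. The first-letter split makes the length $2i+1$, the cursor moves from position $0$ to position $2i$, and the last-letter split follows. Before the next round it moves back by $2i$. The $2k+1$ splits require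
$$\sum_{i=1}^k2i+\sum_{i=1}^{k-1}2i=k(k+1)+k(k-1)=2k^2$$
moves. Continue with any $(x^{2k+2},x)$-diagram made of merges. The cost of executing the upper part alternately is quadratic in its number of cells. The same upper part, taken alone, can be executed with all first-letter splits first, at position $0$. The last-letter splits then take place at positions $k+1,k+2,\dots,2k$, and the whole travel is $2k$. In this order we always take the leftmost possible cell.

**Step 7: the leftmost order.** We fix the order in general. Let $\Delta\in G$ be reduced with $N\ge1$ cells, all of type in $T$. Put $\Phi_0=\Delta$ and $c_0=\mathrm{top}(\Delta)$. Suppose $\Phi_{j-1}$ is a subdiagram of $\Delta$ with $N-j+1\ge1$ cells and top path $c_{j-1}$. By (D1), some cell of $\Phi_{j-1}$ has its top path contained in $c_{j-1}$. Call such cells *available* at stage $j$. Their top paths are nonempty, and pairwise edge-disjoint because an edge has at most one cell directly below it. So there is a leftmost available cell, and we call it $\pi_j$. By (D1), $\Phi_{j-1}=\Delta_j\circ\Phi_j$ with $\Delta_j$ atomic with cell $\pi_j$. Put $c_j=\mathrm{top}(\Phi_j)$. After $N$ stages no cells remain, so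
$$\Delta=\Delta_1\circ\cdots\circ\Delta_N,\qquad c_N=\mathrm{bot}(\Delta).$$
Let $s_j$ be the number of edges of $c_{j-1}$ preceding $\mathrm{top}(\pi_j)$. The path $c_j$ arises from $c_{j-1}$ by replacing $\mathrm{top}(\pi_j)$ with $\mathrm{bot}(\pi_j)$, so $s_j$ is also the number of edges of $c_j$ preceding $\mathrm{bot}(\pi_j)$.

**Step 8: the next cell is never far to the left.** For $1\le j<N$,
$$s_{j+1}\ge s_j-(L-1). \tag{8}$$
Suppose first that $s_{j+1}+|\mathrm{top}(\pi_{j+1})|\le s_j$. Then $\mathrm{top}(\pi_{j+1})$ lies in the initial segment of $c_j$ with $s_j$ edges. This is also an initial segment of $c_{j-1}$, because the two paths differ only in the part after their first $s_j$ edges. Since $\pi_{j+1}$ is a cell of $\Phi_j$, it is a cell of $\Phi_{j-1}$. So it was available at stage $j$, and it lay to the left of $\pi_j$. This contradicts the choice of $\pi_j$. Hence $s_{j+1}>s_j-|\mathrm{top}(\pi_{j+1})|\ge s_j-L$, and (8) follows because these are integers.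

The cursor can thus jump far to the right, but it can only creep to the left. Because it starts and ends at position $0$, bounding the left moves bounds all of them.

**Step 9: the factorization.** We turn the leftmost order into a product. Start with the cursor at position $0$ on $c_0$ and move it to position $s_1$. For $j=1,\dots,N$, apply $\pi_j$; the cursor stays at position $s_j$, now on $c_j$. If $j<N$, move it along $c_j$ from $s_j$ to $s_{j+1}$, edge by edge. After $\pi_N$, move it along $c_N$ from $s_N$ to $0$. Let $\sigma_0,\sigma_1,\dots,\sigma_n$ be the successive states, each a pair (label before the cursor, label after it). Let $D_i$ be the diagram between $\sigma_{i-1}$ and $\sigma_i$: a trivial diagram for a cursor move, and $\Delta_j$ when $\pi_j$ is applied. The labels of $c_0$ and $c_N$ are both $w$, so $\sigma_0=\sigma_n=(\emptyset,w)$ and $\Theta(\sigma_0)=\Theta(\sigma_n)=\theta$. Every intermediate word is equivalent to $w$, so all $\Theta(\sigma_i)$ are defined. Inserting $\Theta(\sigma_i)^{-1}\circ\Theta(\sigma_i)$ for $0<i<n$ gives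
$$\theta\Delta\theta^{-1}=\prod_{i=1}^n\Theta(\sigma_{i-1})\circ D_i\circ\Theta(\sigma_i)^{-1}.$$

Suppose step $i$ moves the cursor over an edge $e$ of $c_j$, and let $u',u''$ be the labels of the parts of $c_j$ before and after $e$. These parts are positive paths from $\iota$ to $e_-$ and from $e_+$ to $\tau$: the path $c_j$ runs from $\iota$ to $\tau$ in $\Delta$. So $[u']=\lambda(e_-)$ and $[u'']=\rho(e_+)$. By (6) the factor is $m(\lambda(e_-),\varphi(e),\rho(e_+))$ for a right move, and its inverse for a left move. Since $e$ is an edge of $\Delta$, its type is in $E$.

Suppose step $i$ applies $\pi_j$, with kind $\kappa$. The cursor is at position $s_j$, exactly at the initial vertex of $\pi_j$. The state before the step is $(u',au'')$ and the state after it is $(u',bu'')$, where $a,b$ are the top and bottom labels of $\pi_j$. By the same argument, $[u']$ and $[u'']$ are the values of $\lambda$ at the initial vertex and of $\rho$ at the terminal vertex of $\pi_j$. By (7) the factor is $k(t)$ with $t\in T$ the type of $\pi_j$.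

So all factors lie in $A^{\pm1}$.

**Step 10: counting.** There are $N$ cell steps. For each $j<N$, the cursor moves left between $\pi_j$ and $\pi_{j+1}$ only if $s_{j+1}<s_j$, and by (8) there are then at most $L-1$ left moves. Altogether these are at most $(N-1)(L-1)$. The last stage has $s_N$ left moves. Since $\mathrm{bot}(\pi_N)$ is a nonempty subpath of $c_N$ preceded by $s_N$ edges, and $|c_N|=|w|$, we have $s_N\le|w|-1$. Cell steps do not change the position, and the cursor starts and ends at $0$, so there are as many right moves as left moves. Therefore
$$n\le N+2(N-1)(L-1)+2(|w|-1)=(2L-1)N+2|w|-2L.$$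
This proves Proposition 4. $\blacksquare$

## 8. From the proposition to Theorems A and B

**Proof of Theorem A.** If $G$ is finitely generated, then $T(G)$ is finite by Lemma 3 with $H=G$. Conversely, let $T(G)$ be finite. If $T(G)=\emptyset$, then every reduced diagram in $G$ is trivial and $G=1$; all claims hold, with $A'=\{1\}$, and the bound is about no element. Otherwise apply Proposition 4 with $T=T(G)$. Its $L$ is the $L$ of the theorem. Put $A'=\theta^{-1}A\theta$, a finite subset of $G$. For each $\Delta\ne1$ in $G$ we have $\mathcal N(\Delta)\ge1$, all cells have type in $T(G)$, and the proposition gives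
$$\Delta=(\theta^{-1}a_1\theta)(\theta^{-1}a_2\theta)\cdots(\theta^{-1}a_n\theta),\qquad n\le(2L-1)\,\mathcal N(\Delta)+2|w|-2L.$$
So $A'$ generates $G$, which proves part 1 and the bound in part 2. Since $\mathcal N(\Delta)\ge1$ for $\Delta\ne1$, the bound implies
$$|\Delta|_{A'}\le(2L-1+2|w|)\,\mathcal N(\Delta).$$
The reverse inequality is (1) with $A'$ in place of $A$. Word lengths for different finite generating sets are bi-Lipschitz equivalent, so $G$ has Property B. $\blacksquare$

**Proof of Theorem B.** By Lemma 3, $T=T(H)$ is finite. If it is empty, then $H=1$ and $M=1$ works. Otherwise apply Proposition 4 to $T$, and let $M$ be the subgroup of $G$ generated by the finite set $A'=\theta^{-1}A\theta$. Each $h\ne1$ in $H$ has all its cells of type in $T$, so it is a product of at most $(2L-1)\mathcal N(h)+2|w|-2L$ elements of $A'^{\pm1}$. Hence $H\le M$ and $|h|_{A'}\le(2L-1+2|w|)\,\mathcal N(h)$ for $h\in H$. Conversely, by subadditivity of $\mathcal N$, $\mathcal N(h)\le\max_{a\in A'}\mathcal N(a)\cdot|h|_{A'}$. $\blacksquare$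

The elements of $A$ may use cells of types outside $T(H)$, through the choices of $\alpha_{p,x},\beta_{x,q},\Gamma_{p,q}$. This is why $M$ may be larger than $H$ in Theorem B. In Theorem A it is harmless, since $A\subset G$ anyway.

## 9. The construction carried out for $F$

For $\langle x\mid x^2\to x\rangle$ and $w=x$ we can compute all of $A$. Put $\kappa=(xx,x)$, with one-cell diagram $\pi$. There are at most eight cell types $(p,\kappa^{\pm1},q)$ with $p,q\in\{1,[x]\}$; let $T$ consist of these eight. Choose $\hat1=\emptyset$, $\widehat{[x]}=x$ and
$$\alpha_{1,x}=\beta_{x,1}=\varepsilon(x),\quad\alpha_{[x],x}=\beta_{x,[x]}=\pi,\quad\Gamma_{1,[x]}=\Gamma_{[x],1}=\varepsilon(x),\quad\Gamma_{[x],[x]}=\pi^{-1}.$$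
Then $\theta=\Gamma_{1,[x]}\circ\beta(x)^{-1}=1$. Formula (6) gives
$$m(1,x,1)=1,\qquad m(1,x,[x])=\pi^{-1}\circ\pi=1,\qquad m([x],x,1)=\pi^{-1}\circ\pi=1,$$
$$m([x],x,[x])=\pi^{-1}\circ(\varepsilon(x)+\pi^{-1})\circ(\pi+\varepsilon(x))\circ\pi=X.$$
For cells, (4) gives $\beta_{xx,1}=\pi$ and $\beta_{xx,[x]}=(\varepsilon(x)+\pi)\circ\pi$. By (7),
$$k(1,\kappa,1)=\pi^{-1}\circ\pi=1,\qquad k(1,\kappa,[x])=\pi^{-1}\circ(\varepsilon(x)+\pi^{-1})\circ(\pi+\varepsilon(x))\circ\pi=X,$$
$$k([x],\kappa,1)=\pi^{-1}\circ(\varepsilon(x)+\pi^{-1}\circ\pi)\circ\pi=1,\qquad k([x],\kappa,[x])=\pi^{-1}\circ(\varepsilon(x)+X)\circ\pi=:Y.$$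
Exchanging $a$ and $b$ in (7) shows $k(p,\kappa^{-1},q)=k(p,\kappa,q)^{-1}$. So $A\subseteq\{1,X^{\pm1},Y^{\pm1}\}$. Here $L=2$ and $|w|=1$, and Proposition 4 says that $X$ and $Y$ generate $F$, with
$$|\Delta|_{\{X,Y\}}\le3\,\mathcal N(\Delta)-2\qquad(\Delta\neq1).$$

As a check at the board, run the leftmost order on $X$ itself. Split $x$, of type $(1,\kappa^{-1},1)$: factor $1$. Move right over the first edge of $xx$, of type $(1,x,[x])$: factor $1$. Split the second letter, of type $([x],\kappa^{-1},1)$: factor $1$. Move left over the first edge of $xxx$, of type $(1,x,[x])$: factor $1$. Merge the first two letters, of type $(1,\kappa,[x])$: factor $X$. Merge the remaining two, of type $(1,\kappa,1)$: factor $1$. The product is $X$, in $6$ steps, and the bound allows $3\cdot4-2=10$.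

## 10. A criterion for finite generation, and undistorted subgroups

**Corollary 1.** If $R$ is finite and $[w]$ has only finitely many factorizations $[w]=pq$ with $p,q\in S^1$, then $DG(\mathcal P,w)$ is finitely generated and has Property B. This applies in particular to $F=DG(\langle x\mid x^2\to x\rangle,x)$, where $S^1=\{1,[x]\}$.

*Proof.* A cell of type $(p,\kappa,q)$ with top label $a$ in a $(w,w)$-diagram satisfies $p\cdot([a]q)=(p[a])\cdot q=[w]$. So $p$ is a first factor and $q$ a second factor in factorizations of $[w]$, and there are finitely many possibilities for each. Since $R$ is finite, there are finitely many kinds. Hence $T(G)$ is finite, and Theorem A applies. For $F$ the monoid $S^1$ is finite. $\square$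

The example after Lemma 3 violates the hypothesis: there $[s]=[x^n]\cdot[s]$ for every $n$.

**Corollary 2.** Let $R_0\subseteq R$, $\mathcal P_0=\langle\Sigma\mid R_0\rangle$, and suppose that $DG(\mathcal P_0,w)$ and $DG(\mathcal P,w)$ are both finitely generated. Then $DG(\mathcal P_0,w)$ embeds in $DG(\mathcal P,w)$ as an undistorted subgroup.

*Proof.* Undistorted means that the word length of the subgroup is bi-Lipschitz equivalent to the restriction of the word length of the whole group. A reduced diagram over $\mathcal P_0$ is also a reduced diagram over $\mathcal P$, because being a dipole depends only on the two cells. So the natural homomorphism $DG(\mathcal P_0,w)\to DG(\mathcal P,w)$ is injective and preserves $\mathcal N$. By Theorem A, $\mathcal N$ is bi-Lipschitz equivalent to the word length in both groups. On the image, therefore, both word lengths are bi-Lipschitz equivalent to the same function. $\square$
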